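\title{Reducible principal series and the ring of germs of generalized power series}

\begin{abstract}
Let $K$ be a field of characteristic $0$ and let $K((\mathbb{R}^{\le 0}))$ be the ring of generalized power series with nonpositive real exponents. A series is principal if its support has order type $\omega^\alpha$ for some ordinal $\alpha$ and supremum $0$. We show that for every countable ordinal $\alpha>0$ the span of the reducible principal series of order type $\omega^\alpha$ has infinite codimension, in fact codimension $|K|^{\aleph_0}$, in the span of all principal series of that order type. The proof shows that the ring of germs at $0$ is a polynomial ring over $K$, graded by countable ordinals, and then constructs generators in every degree by transfinite induction. The main tool is truncation at a point close to $0$, which acts on germs like a derivation.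
\end{abstract}

\section{Introduction}

Throughout, $K$ is a field of characteristic $0$. A \emph{generalized power series} is a formal sum $b=\sum_\gamma b_\gamma t^\gamma$ with exponents $\gamma\in\mathbb{R}$ and coefficients $b_\gamma\in K$ whose support $\operatorname{supp}b=\{\gamma: b_\gamma\ne0\}$ is well-ordered. The series with support in $\mathbb{R}^{\le0}$ form a ring
\[
R=K((\mathbb{R}^{\le0}))
\]
under termwise addition and the product $(bc)_w=\sum_{u+v=w}b_uc_v$. The units of $R$ are the nonzero constants. A nonzero non-unit is \emph{reducible} if it is a product of two non-units, and \emph{irreducible} otherwise.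

For $b\in R$ let $\operatorname{ot}(b)$ be the order type of $\operatorname{supp}b$ and $\sup(b)$ its supremum. The ordinal $\operatorname{ot}(b)$ is countable, because each point of a well-ordered subset of $\mathbb{R}$ is followed by a gap that contains a rational number. For an ordinal $\alpha$ put
\[
P_\alpha=\{b\in R:\operatorname{ot}(b)=\omega^\alpha,\ \sup(b)=0\},\qquad R_\alpha=\{b\in P_\alpha: b\text{ is reducible}\}.
\]
The elements of the sets $P_\alpha$ are the \emph{principal series}. Thus $P_0$ consists of the nonzero constants, $P_1$ of the series $\sum_n c_nt^{\gamma_n}$ with all $c_n\neq0$ and $\gamma_n$ strictly increasing to $0$, and the support of an element of $P_2$ is a sequence of increasing sequences whose limits increase to $0$. The set $P_\alpha$ is nonempty exactly when $\alpha$ is countable (Lemma~\ref{lem:span}). We use two known facts without proof; in them $\oplus$ is the Hessenberg natural sum of ordinals, recalled in Section~\ref{sec:degree}.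
\begin{enumerate}
\item[(F1)] $P_\alpha\cdot P_\beta\subseteq P_{\alpha\oplus\beta}$.
\item[(F2)] Every divisor of an element of $P_\alpha$ is principal.
\end{enumerate}
Since the principal units are exactly the elements of $P_0$, these facts give
\begin{equation}\label{eq:Ralpha}
R_\alpha=\bigcup_{\beta\oplus\gamma=\alpha,\ \beta,\gamma\ne0}P_\beta\cdot P_\gamma .
\end{equation}
If $\alpha$ is a power of $\omega$, it has no decomposition $\alpha=\beta\oplus\gamma$ with $\beta,\gamma\neq0$, so $R_\alpha$ is empty and every element of $P_\alpha$ is irreducible. For other $\alpha$, formula \eqref{eq:Ralpha} does not tell how much of $P_\alpha$ the products fill. Neither set is a vector space, but their spans can be compared, and every element of $P_\alpha$ outside $\operatorname{Span}_K(R_\alpha)$ is irreducible. The following question comes from Fornasiero, Lavi, L'Innocente and Mantova~\cite{FLLM}.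

\medskip
\noindent\emph{Is $\operatorname{Span}_K(R_\alpha)$ of infinite codimension in $\operatorname{Span}_K(P_\alpha)$ for every ordinal $\alpha$ with $0<\alpha<\omega_1$?}
\medskip

The answer is known to be positive when $\alpha=\omega^{\beta_1}+\omega^{\beta_2}+k$ with $\beta_1\ge\beta_2$ and $k\in\mathbb{N}$; we do not use this case. One expects a positive answer in general. Just below each limit point of its support, an element of $P_2$ looks like a shifted element of $P_1$, and these local pieces can be prescribed independently of one another. In a product $bc$ with $b,c\in P_1$, exponents $u+v$ accumulate at a point close to $0$ only when $u$ is fixed and $v\to0$, or the reverse, so all local pieces are combinations of $b$ and $c$. A finite sum of products cannot imitate infinitely many independent pieces.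

The span of $P_\alpha$ also contains series that are much smaller than the elements of $P_\alpha$: if $p\in P_1$ has support in $(-1,0)$, then $t^{-n}=(p+t^{-n})-p$ lies in $\operatorname{Span}(P_1)$ for all $n\ge1$. To exclude that the codimension is large only because of such series, we work modulo the subspace
\[
L_\alpha=\{d\in\operatorname{Span}(P_\alpha):\ \operatorname{ot}(\operatorname{supp}d\cap(-\varepsilon,0))<\omega^\alpha\text{ for some }\varepsilon>0\}.
\]

\begin{theorem}\label{thm:main}
For all $0<\alpha<\omega_1$,
\[
\dim_K\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)+L_\alpha}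
=\dim_K\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)}
=|K|^{\aleph_0}=\dim_K\operatorname{Span}(P_\alpha).
\]
In particular, $\operatorname{Span}(R_\alpha)$ has infinite codimension in $\operatorname{Span}(P_\alpha)$.
\end{theorem}

So the codimension is as large as it can be. The proof passes to germs at $0$. In Section~\ref{sec:degree} we give germs an ordinal-valued degree, form the associated graded ring $A$, and identify the first quotient in Theorem~\ref{thm:main} with the space of generators of $A$ in degree $\alpha$. There we also state the structural result behind the theorem: $A$ and the ring of germs are polynomial rings over $K$ (Theorem~\ref{thm:poly}). Section~\ref{sec:trunc} shows that truncation at a point near $0$ obeys a Leibniz rule up to terms of small degree, and Section~\ref{sec:small} uses the rule to prove both theorems by hand in degrees one and two. Section~\ref{sec:int} inverts truncation. Sections~\ref{sec:poly} and~\ref{sec:gen} prove Theorems~\ref{thm:poly} and~\ref{thm:main}, and Section~\ref{sec:final} contains a supplement and a discussion of the hypotheses.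

\section{The degree of a germ}\label{sec:degree}

\subsection*{Ordinals}
All ordinals below are countable. We use the following standard facts.
\begin{enumerate}
\item[(O1)] Every ordinal has a unique Cantor normal form $\beta=\omega^{\eta_1}m_1+\dots+\omega^{\eta_r}m_r$ with $\eta_1>\dots>\eta_r$ and positive integers $m_i$; the $\eta_i$ are the \emph{exponents} of $\beta$, and $0$ has none. The natural sum $\beta\oplus\gamma$ adds the coefficients of each power $\omega^\eta$. It is commutative, associative, cancellative and strictly increasing in each argument.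
\item[(O2)] $\beta+\gamma\le\beta\oplus\gamma$, with equality if every exponent of $\beta$ is at least every exponent of $\gamma$.
\item[(O3)] An ordinal $\kappa>0$ is a power of $\omega$ if and only if every nonempty final segment of $\kappa$ has order type $\kappa$. The ordinals below $\omega^\eta$ are closed under $\oplus$, hence under $+$.
\item[(O4)] Let $S,T\subset\mathbb{R}$ be well-ordered. Then $\operatorname{ot}(S\cup T)\le\operatorname{ot}S\oplus\operatorname{ot}T$. If $T\subseteq S$ then $\operatorname{ot}T\le\operatorname{ot}S$, and the inequality is strict if $T$ is a proper initial segment of $S$.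
\end{enumerate}
We add a symbol $-\infty$ below all ordinals, with $-\infty\oplus\beta=-\infty$. For $\theta>0$ let $\delta(\theta)$ be the least exponent of $\theta$, and define $\theta'$ by removing one copy of the last term:
\[
\theta=\theta'+\omega^{\delta}=\theta'\oplus\omega^{\delta},\qquad\delta=\delta(\theta).
\]
For example $(\eta+1)'=\eta$, $(\omega2)'=\omega$ and $(\omega^\delta)'=0$. The ordinals in $[\theta',\theta)$ are those of the form $\theta'+\sigma=\theta'\oplus\sigma$ with $\sigma<\omega^\delta$. Hence
\begin{equation}\label{eq:below}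
\mu<\theta\quad\Longrightarrow\quad\mu\le\theta'\oplus\sigma\ \text{ for some }\sigma<\omega^{\delta(\theta)} .
\end{equation}
If $\theta=\beta\oplus\zeta$, then all exponents of $\beta$ and $\zeta$ are at least $\delta(\theta)$, and $\delta(\theta)$ is an exponent of $\beta$ or of $\zeta$.

\subsection*{Germs and degree}
The sets
\[
J=\{b\in R: b=0\text{ or }\sup(b)<0\},\qquad M=\{b\in R:0\notin\operatorname{supp}b\}
\]
are ideals of $R$, with $J\subset M$ and $R/M=K$. Two series are congruent modulo $J$ when they agree on $(-\varepsilon,0]$ for some $\varepsilon>0$, and $G=R/J$ is the ring of \emph{germs} at $0$.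

Let $b\in R$ and $S=\operatorname{supp}b$. As $\varepsilon$ decreases to $0$, the ordinal $\operatorname{ot}(S\cap(-\varepsilon,0))$ does not increase, so it is eventually equal to a constant $\kappa$. Suppose $\kappa\ne0$. Let $T=S\cap(-\varepsilon,0)$ with $\varepsilon$ in the range where the type is constant, and let $x\in T$. Then $T\cap[x,0)$ lies between $S\cap(x,0)$ and $T$, both of type $\kappa$. So every nonempty final segment of $T$ has type $\kappa$, and $\kappa=\omega^\eta$ by (O3). Moreover $\eta\geq1$, since a single point is lost in smaller intervals. We put $\deg b=\eta$. If $\kappa=0$ we put $\deg b=0$ when $0\in S$, and $\deg b=-\infty$ otherwise. We call $\varepsilon>0$ \emph{good} for $b$ if $\operatorname{ot}(S\cap(-\varepsilon,0))=\kappa$; smaller positive numbers are then good as well.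

The degree depends only on the germ of $b$ and does not change under multiplication by a nonzero constant. We have $\deg b=-\infty$ if and only if $b\in J$, and $\deg b\le0$ if and only if $b$ is congruent to a constant modulo $J$. For $\alpha\ge1$, $\deg b<\alpha$ means that $\operatorname{ot}(S\cap(-\varepsilon,0))<\omega^\alpha$ for some $\varepsilon>0$, so $L_\alpha=\{d\in\operatorname{Span}(P_\alpha):\deg d<\alpha\}$.

\begin{lemma}\label{lem:deg}
Let $b,c\in R$.
\begin{enumerate}
\item[(a)] For $\alpha\ge1$, the elements of $P_\alpha$ lie in $M$ and have degree $\alpha$. Conversely, if $\deg b=\alpha\ge1$ and $\varepsilon$ is good for $b$, then the restriction $p$ of $b$ to $(-\varepsilon,0)$ lies in $P_\alpha$, and $b$ is congruent to $p+b_0$ modulo $J$.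
\item[(b)] $\deg(b+c)\le\max(\deg b,\deg c)$, with equality if $\deg b\ne\deg c$.
\item[(c)] $\deg(bc)=\deg b\oplus\deg c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A set of type $\omega^\alpha$ has no largest element, so $0$ is not in the support of $p\in P_\alpha$, and the sets $\operatorname{supp}p\cap(-\varepsilon,0)$ are nonempty final segments, of type $\omega^\alpha$ by (O3). For the converse, $\operatorname{ot}(p)=\omega^\alpha$, and $\sup(p)=0$ because $\operatorname{supp}b$ meets every interval $(-\varepsilon_1,0)$.

(b) If the maximum is at most $0$, both series are constants modulo $J$. Otherwise let $\eta\ge1$ be the maximum. For small $\varepsilon$, (O4) gives $\operatorname{ot}(\operatorname{supp}(b+c)\cap(-\varepsilon,0))\le\omega^\eta\oplus\omega^\eta<\omega^{\eta+1}$, so $\deg(b+c)\le\eta$. If $\deg c<\deg b$, apply the inequality to $b=(b+c)-c$.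

(c) If one of the degrees is at most $0$, that factor is congruent to a constant and the formula holds. Otherwise, by (a), $b$ and $c$ are congruent to $p+k$ and $p_1+k_1$ with $p\in P_\eta$, $p_1\in P_{\eta_1}$, $\eta,\eta_1\ge1$ and $k,k_1\in K$. Then $bc$ is congruent to $pp_1+kp_1+k_1p+kk_1$. By (F1) the first term has degree $\eta\oplus\eta_1$, and the others have degree at most $\max(\eta,\eta_1)<\eta\oplus\eta_1$. Now use (b).
\end{proof}

For an ordinal $\mu$ we write
\[
b\equiv_\mu c\quad\text{if}\quad\deg(b-c)<\mu .
\]
By Lemma~\ref{lem:deg}(b) this is a congruence of $K$-vector spaces. The relation $\equiv_0$ is congruence modulo $J$, and we write it simply as $\equiv$.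

The span of $P_\alpha$ has a direct description.

\begin{lemma}\label{lem:span}
Let $0<\alpha<\omega_1$. Then $P_\alpha\neq\emptyset$, and $\operatorname{Span}(P_\alpha)$ is the set $D_\alpha$ of all $d\in M$ such that $\operatorname{ot}(\operatorname{supp}d\cap(-\infty,x])<\omega^\alpha$ for all $x<0$.
\end{lemma}

\begin{proof}
Choose an injection $n\colon\omega^\alpha\to\mathbb{N}$ and put $s(\xi)=-\sum_{\xi\le\eta<\omega^\alpha}2^{-n(\eta)}$. The map $s$ is strictly increasing, and its supremum is $0$ because $\omega^\alpha$ is a limit ordinal: for each $N$ some $\xi$ exceeds all $\eta$ with $n(\eta)\le N$. So $\sum_\xi t^{s(\xi)}\in P_\alpha$.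

By (O3) and (O4), $D_\alpha$ is a subspace containing $P_\alpha$. Let $d\in D_\alpha$. Every proper initial segment of $\operatorname{supp}d$ has type below $\omega^\alpha$, so $\operatorname{ot}(d)\le\omega^\alpha$. If equality holds then $\sup(d)=0$, since otherwise the hypothesis with $x=\sup(d)$ gives $\operatorname{ot}(d)<\omega^\alpha$; thus $d\in P_\alpha$. If $\operatorname{ot}(d)<\omega^\alpha$, take $p\in P_\alpha$. Then $p+d\in D_\alpha$, and $\operatorname{ot}(p+d)<\omega^\alpha$ would give $\operatorname{ot}(p)\le\operatorname{ot}(p+d)\oplus\operatorname{ot}(d)<\omega^\alpha$. So $p+d\in P_\alpha$ by the previous case, and $d=(p+d)-p$.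
\end{proof}

\subsection*{The graded ring}
Let $G_{\le\alpha}$ and $G_{<\alpha}$ be the spaces of germs of degree $\le\alpha$ and $<\alpha$, and put
\[
A_\alpha=G_{\le\alpha}/G_{<\alpha},\qquad A=\bigoplus_{\alpha<\omega_1}A_\alpha,\qquad A_+=\bigoplus_{\alpha>0}A_\alpha .
\]
By Lemma~\ref{lem:deg}(c) and the strict monotonicity of $\oplus$, multiplication of germs makes $A$ a commutative ring graded by the monoid $(\omega_1,\oplus)$, with $A_0=K$. If $\deg b\le\alpha$ we write $[b]_\alpha$ for the class of $b$ in $A_\alpha$; if $\deg b=\alpha$, this nonzero class is the \emph{leading form} of $b$. The ideal $A_+^2$ is homogeneous, with components $(A_+^2)_\alpha=\sum A_\beta A_\gamma$, the sum over $\beta\oplus\gamma=\alpha$ with $\beta,\gamma\ne0$.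

Let $\alpha\ge1$. By Lemma~\ref{lem:deg}(a), every nonzero element of $A_\alpha$ is the leading form of an element of $P_\alpha$. So $q(d)=[d]_\alpha$ defines a surjection $q\colon\operatorname{Span}(P_\alpha)\to A_\alpha$ with kernel $L_\alpha$. By \eqref{eq:Ralpha}, $q(R_\alpha)$ consists of the products of nonzero elements of $A_\beta$ and $A_\gamma$ with $\beta\oplus\gamma=\alpha$, $\beta,\gamma\neq0$. Therefore
\begin{equation}\label{eq:q}
q(\operatorname{Span}R_\alpha)=(A_+^2)_\alpha,\qquad
\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)+L_\alpha}\cong\frac{A_\alpha}{(A_+^2)_\alpha}.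
\end{equation}
Theorem~\ref{thm:main} thus counts the generators that the algebra $A$ needs in degree $\alpha$.

A \emph{system} is a family of homogeneous elements $a_\lambda\in A_{\alpha_\lambda}$ $(\lambda\in\Lambda)$, with $\alpha_\lambda>0$, whose images form a basis of $A_+/A_+^2$. Systems exist: choose a basis of each $A_\alpha/(A_+^2)_\alpha$ and lift it. A \emph{lift} of $a_\lambda$ is an element $\hat a_\lambda\in R$ with leading form $a_\lambda$. Write $K[X]=K[X_\lambda:\lambda\in\Lambda]$.

\begin{theorem}\label{thm:poly}
The rings $A$ and $G=R/J$ are polynomial rings over $K$. More precisely, for every system $(a_\lambda)$ and every choice of lifts $\hat a_\lambda$, the maps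
\[
K[X]\to A,\ X_\lambda\mapsto a_\lambda,\qquad\text{and}\qquad K[X]\to G,\ X_\lambda\mapsto\hat a_\lambda+J,
\]
are isomorphisms.
\end{theorem}

\section{Truncation and the Leibniz rule}\label{sec:trunc}

To see the local pieces of a series we cut it at a point $x\le0$ and move that point to $0$:
\[
b^{|x}=\sum_{z\le x}b_zt^{z-x}\in R .
\]
The map $b\mapsto b^{|x}$ is $K$-linear, $b^{|0}=b$, and $(b^{|y})^{|v}=b^{|y+v}$ for $y,v\le0$. A well-ordered set $S\subset\mathbb{R}$ contains no strictly decreasing sequence, so each point of the closure $\overline S$ lies in $S$ or is a limit of points of $S$ from the left. Consequently $\overline S$ is well-ordered: if $x_1>x_2>\cdots$ were in $\overline S$, points of $S\cap(x_{n+1},x_n]$ would form a strictly decreasing sequence. Also $b^{|x}\notin J$ if and only if $x\in\overline{\operatorname{supp}b}$.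

Truncation near $0$ lowers the degree, and conversely a bound on the degrees of the truncations bounds the degree.

\begin{lemma}\label{lem:drop}
Let $b\in R$, let $\kappa$ be an ordinal and $\varepsilon>0$.
\begin{enumerate}
\item[(a)] Let $\varepsilon$ be good for $b$ and $x\in(-\varepsilon,0)$. Then $\deg b^{|x}\le\deg b$, and if $\deg b\le\kappa$ then $\deg b^{|x}<\kappa$.
\item[(b)] If $\deg b^{|x}<\kappa$ for all $x\in(-\varepsilon,0)$, then $\deg b\le\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $T=\operatorname{supp}b\cap(-\varepsilon,0)$.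

(a) If $T=\emptyset$ then $\deg b^{|x}=-\infty$. Otherwise $T$ has type $\omega^\eta$ with $\eta=\deg b\ge1$, and $T\cap(-\infty,x]$ is a proper initial segment of $T$, of type below $\omega^\eta$. So $\deg b^{|x}<\eta$.

(b) If $\kappa=0$, all these truncations lie in $J$, so $T=\emptyset$ and $\deg b\le0$. Let $\kappa\ge1$, and suppose that $T\cap(-\infty,x]$ has type at least $\omega^\kappa$ for some $x<0$. Let $I$ be its initial segment of type $\omega^\kappa$ and $y=\sup I\in(-\varepsilon,x]$. For small $\varepsilon_1$ the set $\operatorname{supp}b\cap(y-\varepsilon_1,y)$ is a nonempty final segment of $I$, of type $\omega^\kappa$ by (O3). Thus $\deg b^{|y}=\kappa$, against the hypothesis. So all proper initial segments of $T$ have type below $\omega^\kappa$, and $\operatorname{ot}T\le\omega^\kappa$.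
\end{proof}

In the other direction, local pieces can be prescribed along a sequence tending to $0$.

\begin{lemma}[gluing]\label{lem:glue}
Let $y_0<y_1<\cdots$ be negative reals tending to $0$, let $\mu\ge1$, and for $k\ge1$ let $g_k\in R$ have support in $(y_{k-1}-y_k,0]$ and $\operatorname{ot}(g_k)<\omega^\mu$. Then $d=\sum_{k\ge1}t^{y_k}g_k$ lies in $\operatorname{Span}(P_\mu)$, $\deg d\le\mu$, $\deg d^{|x}<\mu$ for all $x<0$, and $d^{|y_k+v}\equiv g_k^{|v}$ for $y_{k-1}-y_k<v\le0$.
\end{lemma}

\begin{proof}
The $k$-th summand has support in $(y_{k-1},y_k]$. These intervals are disjoint and increase to $0$, so $\operatorname{supp}d$ is well-ordered, and $\operatorname{supp}d\cap(-\infty,x]$ meets finitely many of them and has type below $\omega^\mu$ by (O3). This gives $\deg d^{|x}<\mu$, and $d\in\operatorname{Span}(P_\mu)$ by Lemma~\ref{lem:span}; hence $\deg d\le\mu$. The last claim holds because $d$ agrees with $t^{y_k}g_k$ on $(y_{k-1},y_k]$.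
\end{proof}

The germ of a product at $x$ is a finite convolution of germs of the factors.

\begin{lemma}[convolution]\label{lem:conv}
Let $b_1,\dots,b_r\in R$ and $x\le0$. Among the tuples $(x_1,\dots,x_r)$ with $x_i\le0$ and $\sum x_i=x$, all but finitely many satisfy $\prod_ib_i^{|x_i}\in J$, and
\[
(b_1\cdots b_r)^{|x}\equiv\sum_{x_1+\dots+x_r=x}b_1^{|x_1}\cdots b_r^{|x_r},
\]
where the terms in $J$ are omitted.
\end{lemma}

\begin{proof}
Let $S_i=\overline{\operatorname{supp}b_i}$ and $F=\{(x_i)\in\prod S_i:\sum x_i=x\}$. Tuples outside $F$ give terms in $J$. Every sequence in a well-ordered set has a nondecreasing subsequence, so an infinite sequence of distinct tuples in $F$ would have a subsequence that is nondecreasing in each coordinate; as the sum of the coordinates is constant, that subsequence would be constant. So $F$ is finite.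

We claim that for small $\varepsilon>0$, every $(u_i)\in\prod\operatorname{supp}b_i$ with $w=\sum u_i\in(x-\varepsilon,x]$ is dominated by exactly one $(x_i)\in F$, in the sense that $u_i\le x_i$ for all $i$. If existence failed for every $\varepsilon$, there would be tuples $u^{(n)}$, dominated by no element of $F$, whose sums tend to $x$. A subsequence is nondecreasing in each coordinate and bounded by $0$; its limit lies in $F$ and dominates its terms, a contradiction. For uniqueness, domination and $\sum(x_i-u_i)=x-w<\varepsilon$ force $u_i\le x_i<u_i+\varepsilon$ for all $i$, so two dominating tuples differ by less than $\varepsilon$ in each coordinate. It suffices to take $\varepsilon$ below the distance, in the maximum norm, between distinct elements of $F$.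

Now for $w\in(x-\varepsilon,x]$ group the terms of $(b_1\cdots b_r)_w=\sum_{\sum u_i=w}\prod_i(b_i)_{u_i}$ by the dominating tuple. The group of $(x_i)$ is the coefficient of $t^{w-x}$ in $\prod_ib_i^{|x_i}$.
\end{proof}

Take a product of degree $\theta$ and $x<0$ close to $0$. Its truncation has degree below $\theta$, and we are interested in the window $[\theta',\theta)$ of degrees just below $\theta$. The next lemma shows which terms of the convolution fall below the window: those in which two factors are cut, and those in which the factor that is cut has least exponent greater than $\delta(\theta)$, for then its loss of degree is too large.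

\begin{lemma}\label{lem:ord}
Let $\theta>0$ and $\delta=\delta(\theta)$. In the following, $\beta^*$ and $\gamma^*$ are ordinals or $-\infty$.
\begin{enumerate}
\item[(a)] If $\theta=\beta\oplus\zeta$ with $\beta>0$, $\delta(\beta)>\delta$ and $\beta^*<\beta$, then $\beta^*\oplus\zeta<\theta'$.
\item[(b)] If $\theta=\beta\oplus\gamma\oplus\zeta$ with $\beta,\gamma>0$, $\beta^*<\beta$ and $\gamma^*<\gamma$, then $\beta^*\oplus\gamma^*\oplus\zeta<\theta'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a=\delta(\beta)$. By \eqref{eq:below}, $\beta^*\le\beta'\oplus\tau$ with $\tau<\omega^a$. Since $\delta$ is not an exponent of $\beta$, it is one of $\zeta$, so $\zeta=\zeta'\oplus\omega^\delta$ and $\theta'=\beta\oplus\zeta'$. By (O3), $\tau\oplus\omega^\delta<\omega^a$. Hence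
\[
\beta^*\oplus\zeta\le\beta'\oplus\zeta'\oplus(\tau\oplus\omega^\delta)<\beta'\oplus\zeta'\oplus\omega^a=\theta'.
\]

(b) If $\delta(\beta)>\delta$, part (a) gives $\beta^*\oplus\gamma^*\oplus\zeta\le\beta^*\oplus(\gamma\oplus\zeta)<\theta'$; the case $\delta(\gamma)>\delta$ is symmetric. Otherwise $\delta(\beta)=\delta(\gamma)=\delta$ and $\theta'=\beta'\oplus\gamma'\oplus\zeta\oplus\omega^\delta$. By \eqref{eq:below}, $\beta^*\le\beta'\oplus\tau$ and $\gamma^*\le\gamma'\oplus\tau_1$ with $\tau,\tau_1<\omega^\delta$, and $\tau\oplus\tau_1<\omega^\delta$ by (O3).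
\end{proof}

\begin{proposition}[Leibniz rule]\label{prop:leibniz}
Let $b_1,\dots,b_r\in R$, let $\beta_1,\dots,\beta_r>0$ be ordinals, $\theta=\beta_1\oplus\dots\oplus\beta_r$ and $\varepsilon>0$. Suppose that $\deg b_i\le\beta_i$ and $\deg b_i^{|y}<\beta_i$ for all $i$ and all $y\in(-\varepsilon,0)$. Then for $x\in(-\varepsilon,0)$,
\[
(b_1\cdots b_r)^{|x}\equiv_{\theta'}\sum_{i:\ \delta(\beta_i)=\delta(\theta)}b_i^{|x}\prod_{j\ne i}b_j .
\]
\end{proposition}

By Lemma~\ref{lem:drop}(a), the hypothesis on $b_i$ holds if $\deg b_i\le\beta_i$ and $\varepsilon$ is good for $b_i$.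

\begin{proof}
Expand by Lemma~\ref{lem:conv}. In each term all $x_i$ lie in $[x,0]$ and at least one is nonzero. The $i$-th factor has degree at most $\beta_i$, and less than $\beta_i$ if $x_i\ne0$. If two of the $x_i$ are nonzero, the term has degree below $\theta'$ by Lemma~\ref{lem:deg}(c) and Lemma~\ref{lem:ord}(b), where $\zeta$ is the natural sum of the remaining $\beta_j$. If exactly one $x_i$ is nonzero, then $x_i=x$ and the term is $b_i^{|x}\prod_{j\neq i}b_j$; it has degree below $\theta'$ when $\delta(\beta_i)>\delta(\theta)$, by Lemma~\ref{lem:ord}(a).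
\end{proof}

\section{Degrees one and two}\label{sec:small}

If $\deg b\le1$ and $x<0$ is close to $0$, then $\operatorname{supp}b$ has finitely many points in a left neighborhood of $x$, so $b^{|x}\equiv b_x$, the coefficient of $t^x$. This makes the lowest degrees explicit.

\begin{example}[generators in degree one]\label{ex:one}
Here $(A_+^2)_1=0$. Let $y_0<y_1<\cdots$ tend to $0$, and for $\xi\in K^{\mathbb{N}}$, indexed by $k\ge1$, put $d_\xi=\sum_k\xi_kt^{y_k}$. By Lemma~\ref{lem:glue}, $d_\xi\in\operatorname{Span}(P_1)$. If infinitely many $\xi_k$ are nonzero then $d_\xi\in P_1$ and $q(d_\xi)\neq0$. So $q(d_\xi)\in(A_+^2)_1$ only if $\xi$ has finite support. Taking for $\xi$ the indicator functions of pairwise disjoint infinite sets, we obtain $p_1,p_2,\ldots\in P_1$ with linearly independent leading forms.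
\end{example}

\begin{example}[generators in degree two]\label{ex:two}
Let $g_k$ be the restriction of $p_k$ to $(y_{k-1}-y_k,0)$ and $d_\xi=\sum_k\xi_kt^{y_k}g_k\in\operatorname{Span}(P_2)$. Suppose $q(d_\xi)\in(A_+^2)_2=A_1A_1$, that is, $e=d_\xi-\sum_ib_ic_i$ has degree at most $1$ for finitely many $b_i,c_i\in P_1$. Truncate at $y_k$ with $k$ large. Then $e^{|y_k}\equiv_10$, $d_\xi^{|y_k}\equiv\xi_kp_k$, and the Leibniz rule with $\theta=2$, $\theta'=1$ gives
\[
\xi_k[p_k]_1=\sum_i\bigl((c_i)_{y_k}[b_i]_1+(b_i)_{y_k}[c_i]_1\bigr)\quad\text{in }A_1 .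
\]
The right side lies in a finite-dimensional space that does not depend on $k$, so only finitely many $\xi_k$ are nonzero.
\end{example}

This argument reads an identity between truncations in one graded piece of $A$. It cannot be copied when $\alpha$ is a limit ordinal. Take $\alpha=\omega2$, blocks $g_k$ of degree $\omega+k$, and $b_i,c_i\in P_\omega$. The terms $b_ic_i^{|y_k}$ and $b_i^{|y_k}c_i$ have degrees $\omega+n$ with $n$ finite, and nothing prevents $n>k$. They may cancel in their top degrees and leave a sum of degree $\omega+k$, whose leading form is then not a sum of products of leading forms. One would like to take the component of degree $\omega+k$ of each term. For this $G$ needs a grading and not only a filtration, and Theorem~\ref{thm:poly} supplies one. Its proof also starts from the Leibniz rule.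

\begin{example}[no relations in degree two]\label{ex:rel}
In a system, the elements of degree $1$ form a basis of $A_1$. A relation of degree $2$ is a quadratic form in these elements plus a linear form in the $a_\lambda$ of degree $2$, and the linear form vanishes because the $a_\lambda$ are independent modulo $A_+^2$. So let $f\ne0$ be a quadratic form in $X_1,\dots,X_n$ with $f(a_1,\dots,a_n)=0$ in $A_2$, where $a_1,\dots,a_n\in A_1$ are linearly independent and $n$ is as small as possible. Let $f_i=\partial f/\partial X_i$ and choose lifts $\hat a_i$. The series $f(\hat a)$ has degree at most $1$, so its truncations near $0$ have degree at most $0$. By the Leibniz rule, $\sum_i(\hat a_i)_x\,f_i(a)=0$ in $A_1$, and since the $f_i$ are linear forms and the $a_i$ are independent,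
\[
\sum_i(\hat a_i)_x\,f_i=0\quad\text{in }K[X_1,\dots,X_n],\text{ for all }x<0\text{ close to }0 .
\]
The coefficient $(\hat a_1)_x$ cannot vanish for all such $x$, since then $a_1=0$. Dividing by a nonzero value, we get $f_1+\sum_{i\ge2}h_if_i=0$ with $h_i\in K$. The polynomial $f(X_1-T,X_2-h_2T,\dots,X_n-h_nT)$ then has zero derivative in $T$, so it does not depend on $T$ in characteristic $0$, and $T=X_1$ gives $f=f(0,X_2-h_2X_1,\dots,X_n-h_nX_1)$. Thus $f(0,X_2,\dots,X_n)$ is a nonzero relation among the $n-1$ independent elements $a_i-h_ia_1$, against the choice of $n$.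
\end{example}

In general the constants $(\hat a_i)_x$ become polynomials that vary with $x$, and each $x$ yields a syzygy of the partial derivatives of $f$. The syzygies are generated by finitely many of them. If some generator has a nonzero constant as first coordinate, a change of variables shortens the relation as above. If not, all truncations of $\hat a_1$ lie, up to small degree, in an ideal generated by finitely many fixed elements of positive degree, and we must conclude that $\hat a_1$ itself does. In Example~\ref{ex:rel} that ideal was zero and the conclusion was immediate. The general statement is the subject of the next section.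

\section{Integration}\label{sec:int}

Suppose each truncation $b^{|x}$ is approximately $\sum_ju_{j,x}s_j$ with fixed $s_j$. We want to glue the coefficients $u_{j,x}$ into series $W_j$ with $b\approx\sum_jW_js_j$. The approximation at $x$ is valid only on an interval $(x-\eta(x),x]$ to the left of $x$, with no control on $\eta(x)$. Well-ordering lets us cover the support of $b$ by a sequence of such intervals.

\begin{lemma}\label{lem:part}
Let $S\subset\mathbb{R}$ be well-ordered, $\varepsilon>0$, and let $\eta\colon(-\varepsilon,0)\to\mathbb{R}^{>0}$ be any function. There are $y_0<y_1<\cdots$ in $(-\varepsilon,0)$, tending to $0$, with $S\cap(y_{k-1},y_k]\subseteq(y_k-\eta(y_k),y_k]$ for all $k\ge1$.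
\end{lemma}

\begin{proof}
It suffices to find, for $z<z_1$ in $(-\varepsilon,0)$, a finite partition from $z$ to $z_1$ with this property, and to concatenate such partitions along the points $-\varepsilon2^{-n}$, $n\ge1$. Put $w_0=z_1$. Given $w_i$, if $\overline S\cap(z,w_i-\eta(w_i)]$ is nonempty, let $w_{i+1}$ be its largest element, which exists since $\overline S$ is closed. Then $w_1>w_2>\cdots$ lie in the well-ordered set $\overline S$, so the process stops at some $w_m$. By construction $S$ has no point in $(w_{i+1},w_i-\eta(w_i)]$ for $i<m$, nor in $(z,w_m-\eta(w_m)]$. The partition $z<w_m<\dots<w_0=z_1$ is as required.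
\end{proof}

\begin{proposition}[integration]\label{prop:int}
Let $\alpha>0$, $\delta=\delta(\alpha)$, $\rho<\omega^\delta$ and $b\in R$. Let $s_1,\dots,s_l\in R$ $(l\ge0)$ have degrees $\gamma_j>0$ with $\delta(\gamma_j)>\delta$, and let $\nu_j$ be ordinals with $\nu_j\oplus\gamma_j=\alpha'$. Suppose that for all $x\in(-\varepsilon,0)$ there are $u_{j,x}\in R$ with
\[
\deg u_{j,x}<\nu_j\oplus\omega^\delta,\qquad b^{|x}\equiv_{\alpha'+\rho}\sum_ju_{j,x}s_j .
\]
Then there are $W_j\in R$ with $\deg W_j\le\nu_j\oplus\omega^\delta$ and $b\equiv_\alpha\sum_jW_js_j$.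
\end{proposition}

For $l=0$ this is Lemma~\ref{lem:drop}(b). The first new case is $\alpha=\omega+1$ with one series $s$ of degree $\omega$: if each $b^{|x}$ is a constant multiple $u_xs$ up to finite degree, then $b\equiv_{\omega+1}Ws$ with $W=\sum_ku_{y_k}t^{y_k}$. The reason is that in $(Ws)^{|x}$ the term $Ws^{|x}$ has finite degree and is negligible, so only $W^{|x}s$ counts.

\begin{proof}
Put $\mu_j=\nu_j\oplus\omega^\delta$. All exponents of $\nu_j$ are at least $\delta$, so $\delta(\mu_j)=\delta$, and $\mu_j\oplus\gamma_j=\alpha$. Shrink $\varepsilon$ so that it is good for all $s_j$. Let $r_x=b^{|x}-\sum_ju_{j,x}s_j$, and choose $0<\eta(x)\le\varepsilon$ good for $r_x$ and all $u_{j,x}$. Let $(y_k)$ be given by Lemma~\ref{lem:part} for $S=\operatorname{supp}b$. Put $\zeta_k=\min(\eta(y_k),y_k-y_{k-1})$, let $g_{j,k}$ be the restriction of $u_{j,y_k}$ to $(-\zeta_k,0]$, and let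
\[
W_j=\sum_{k\ge1}t^{y_k}g_{j,k}.
\]
Since $\zeta_k$ is good for $u_{j,y_k}$, the type of $g_{j,k}$ is at most $1$, or at most $\omega^d+1<\omega^{d+1}$ with $1\le d=\deg u_{j,y_k}<\mu_j$; in both cases it is below $\omega^{\mu_j}$. By Lemma~\ref{lem:glue}, $\deg W_j\le\mu_j$ and $\deg W_j^{|x}<\mu_j$ for all $x<0$.

Put $e=b-\sum_jW_js_j$ and let $x\in(y_{k-1},y_k]$, $v=x-y_k$. Apply Proposition~\ref{prop:leibniz} to $W_js_j$ with the bounds $\mu_j,\gamma_j$. As $\delta(\gamma_j)>\delta$, only one term survives: $(W_js_j)^{|x}\equiv_{\alpha'}W_j^{|x}s_j$. Since $W_j^{|x}\equiv g_{j,k}^{|v}$ by Lemma~\ref{lem:glue},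
\begin{equation}\label{eq:int}
e^{|x}\equiv_{\alpha'}b^{|x}-\sum_jg_{j,k}^{|v}s_j .
\end{equation}
We show that $\deg e^{|x}<\alpha'+\rho$.

Suppose first that $v\le-\zeta_k$. As $v>y_{k-1}-y_k$, this forces $\zeta_k=\eta(y_k)$, so $\operatorname{supp}b$ has no point in $(y_{k-1},x]$ and $b^{|x}\in J$. Also $g_{j,k}^{|v}=0$. So $\deg e^{|x}<\alpha'$ by \eqref{eq:int}.

Now suppose $v\in(-\zeta_k,0]$, and write $u_j=u_{j,y_k}$, $r=r_{y_k}$. Then $g_{j,k}^{|v}\equiv u_j^{|v}$, and truncating $b^{|y_k}=\sum_ju_js_j+r$ at $v$ gives $b^{|x}=\sum_j(u_js_j)^{|v}+r^{|v}$. We have $(u_js_j)^{|v}\equiv_{\alpha'}u_j^{|v}s_j$: for $v=0$ this is an equality, and for $v<0$ it is Proposition~\ref{prop:leibniz} on $(-\zeta_k,0)$, again with the bounds $\mu_j,\gamma_j$, because $\zeta_k$ is good for $u_j$ and $s_j$. So $e^{|x}\equiv_{\alpha'}r^{|v}$ by \eqref{eq:int}, and $\deg r^{|v}\le\deg r<\alpha'+\rho$ by Lemma~\ref{lem:drop}(a).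

Thus $\deg e^{|x}<\alpha'+\rho$ for all $x\in(y_0,0)$, and Lemma~\ref{lem:drop}(b) gives $\deg e\le\alpha'+\rho<\alpha$.
\end{proof}

\begin{remark}\label{rem:int}
The hypothesis $\delta(\gamma_j)>\delta$ cannot be dropped. Let $s\in P_1$, let $y_k\notin\operatorname{supp}s$ increase to $0$, let $g_k$ be the restriction of $s$ to $(y_{k-1}-y_k,0)$ and $b=\sum_kt^{y_k}g_k$. Then $b^{|x}\equiv_1u_xs$ with $u_x=1$ for $x=y_k$, $k\geq1$, and $u_x=0$ otherwise, so all other hypotheses hold with $\alpha=2$, $\rho=\nu_1=0$. If $b\equiv_2Ws$ with $\deg W\le1$, the Leibniz rule gives $u_x[s]_1=W_x[s]_1+s_x[W]_1$ near $0$. A point $x\in\operatorname{supp}s$ shows $[W]_1=c[s]_1$ with $c\in K$, so $W_x=cs_x$ near $0$, and then $x=y_k$ gives $[s]_1=0$, which is false.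
\end{remark}

\section{The ring of germs is a polynomial ring}\label{sec:poly}

\subsection*{Weights}
Fix a system $(a_\lambda)$ with lifts $\hat a_\lambda$. Grade $K[X]$ by $(\omega_1,\oplus)$, giving $X_\lambda$ the \emph{weight} $\alpha_\lambda$; let $K[X]_\mu$ be the homogeneous part of weight $\mu$ and $F_\mu$ the component of $F$ in it. Since all $\alpha_\lambda$ are positive, $K[X]_0=K$. Let $\operatorname{wt}F$ be the largest $\mu$ with $F_\mu\ne0$, and $\operatorname{wt}0=-\infty$. The map $\pi\colon K[X]\to A$, $X_\lambda\mapsto a_\lambda$, is graded. Let $\widehat F\in R$ be the value of $F$ at $X_\lambda=\hat a_\lambda$.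

\begin{lemma}\label{lem:wt}
\begin{enumerate}
\item[(a)] If $\operatorname{wt}F\le\mu$, then $\deg\widehat F\le\mu$ and $[\widehat F]_\mu=\pi(F_\mu)$.
\item[(b)] $\pi(K[X]_\mu)=A_\mu$ for all $\mu$.
\item[(c)] For every $b\in R$ there is $F\in K[X]$ with $b\equiv\widehat F$ and $\operatorname{wt}F=\deg b$.
\item[(d)] If $F\ne0$ and $\pi$ is injective on $K[X]_{\operatorname{wt}F}$, then $\deg\widehat F=\operatorname{wt}F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:deg}(c), the value of a monomial of weight $\nu$ has degree $\nu$, and its leading form is the image of the monomial under $\pi$. Sum over the monomials of $F$.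

(b) Induct on $\mu$; the case $\mu=0$ is $K=K$. An element of $A_\mu$, $\mu>0$, is a linear combination of the $a_\lambda$ with $\alpha_\lambda=\mu$ plus a sum of products from $A_\beta A_\gamma$ with $\beta\oplus\gamma=\mu$, $\beta,\gamma>0$. Then $\beta,\gamma<\mu$, and the inductive hypothesis applies to the factors.

(c) If $b\in J$ take $F=0$. Otherwise let $\mu=\deg b$ and choose $F_\mu\in K[X]_\mu$ with $\pi(F_\mu)=[b]_\mu\neq0$. By (a), $\deg(b-\widehat{F_\mu})<\mu$. Repeat with $b-\widehat{F_\mu}$. The degrees strictly decrease, so after finitely many steps the remainder lies in $J$; let $F$ be the sum of the polynomials chosen.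

(d) With $\mu=\operatorname{wt}F$ we have $[\widehat F]_\mu=\pi(F_\mu)\ne0$.
\end{proof}

By (b) and (c) both maps in Theorem~\ref{thm:poly} are surjective. If $\pi$ is injective, then by (d)
\begin{equation}\label{eq:degwt}
\deg\widehat F=\operatorname{wt}F\qquad\text{for all }F\in K[X],
\end{equation}
so $K[X]\to G$ is injective too. It remains to prove that $\pi$ is injective for every system.

\subsection*{A minimal relation}
Suppose this fails. The kernel of $\pi$ is a homogeneous ideal. Let $\theta$ be the least weight of a nonzero homogeneous element of $\ker\pi$, the minimum being taken over all systems. Then $\theta>0$; put $\delta=\delta(\theta)$. If $f$ is homogeneous of weight $\theta$, the weight of each variable occurring in $f$ has all its exponents at least $\delta$. Call $X_\lambda$ a \emph{$\delta$-variable} if $\delta(\alpha_\lambda)=\delta$; these are the variables that the Leibniz rule sees in weight $\theta$, and every monomial of weight $\theta$ contains one. Among all systems and all nonzero homogeneous $f\in\ker\pi$ of weight $\theta$, choose a pair for which the number $n\ge1$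 of $\delta$-variables occurring in $f$ is minimal, and fix lifts. By the choice of $\theta$ and Lemma~\ref{lem:wt}(d),
\begin{equation}\label{eq:low}
\deg\widehat F=\operatorname{wt}F\qquad\text{whenever }\operatorname{wt}F<\theta .
\end{equation}
Let $X_1,\dots,X_n$ be the $\delta$-variables in $f$, of weights $\alpha_i=\alpha_i'+\omega^\delta$, and let $f_i=\partial f/\partial X_i$. Since $K$ has characteristic $0$, $f_i\ne0$. It is homogeneous of the weight $\theta_i$ determined by $\theta_i\oplus\alpha_i=\theta$, and cancelling $\omega^\delta$ gives $\theta_i\oplus\alpha_i'=\theta'$.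

\subsection*{Step 1: truncation produces syzygies}
As $\pi(f)=0$, we have $\deg\widehat f<\theta$, so $\deg\widehat f\le\theta'+\rho$ for some $\rho<\omega^\delta$ by \eqref{eq:below}. Let $\varepsilon$ be good for $\widehat f$ and for the lifts of all variables in $f$, and let $x\in(-\varepsilon,0)$. Then $\deg\widehat f^{\,|x}<\theta'+\rho$. Apply Proposition~\ref{prop:leibniz} to each monomial of $f$, as a product of lifts with repetitions. The surviving terms replace one occurrence of some $\hat a_i$, $i\le n$, by $\hat a_i^{|x}$, and they add up to $\sum_i\widehat{f_i}\,\hat a_i^{|x}$. Hence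
\[
\deg\Bigl(\sum_{i=1}^n\widehat{f_i}\,\hat a_i^{|x}\Bigr)<\theta'+\rho .
\]
By Lemma~\ref{lem:wt}(c), $\hat a_i^{|x}\equiv\widehat{p_{i,x}}$ with $\operatorname{wt}p_{i,x}=\deg\hat a_i^{|x}<\alpha_i$. The polynomial $\sum_if_ip_{i,x}$ has weight below $\theta$, so \eqref{eq:low} applies to it, and its weight is below $\theta'+\rho$: its components of weight $\theta'\oplus\sigma$ with $\rho\le\sigma<\omega^\delta$ vanish. By cancellation, $\theta_i\oplus\eta=\theta'\oplus\sigma$ if and only if $\eta=\alpha_i'\oplus\sigma$. Let $p_{i,x}^+$ be the sum of the components of $p_{i,x}$ of the weights $\alpha_i'\oplus\sigma$, $\rho\le\sigma<\omega^\delta$; these are all its components of weight at least $\alpha_i'+\rho$. We obtain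
\begin{equation}\label{eq:syz}
\sum_{i=1}^nf_i\,p_{i,x}^+=0,\qquad\operatorname{wt}(p_{i,x}-p_{i,x}^+)<\alpha_i'+\rho .
\end{equation}

\subsection*{Step 2: finitely many syzygies suffice}
The polynomials $p_{i,x}^+$ depend on $x$ and may involve ever new variables, while Proposition~\ref{prop:int} needs finitely many series $s_j$ that serve for all $x$. They come from the Hilbert basis theorem.

A \emph{syzygy} is a tuple $(h_1,\dots,h_n)$ of polynomials with $\sum h_if_i=0$. It is \emph{homogeneous of type $\tau$} if each nonzero $h_i$ is homogeneous with $\operatorname{wt}h_i\oplus\theta_i=\tau$. For any syzygy $(h_i)$ and any $\tau$, collect from each $h_i$ its component of the weight $\eta$ with $\eta\oplus\theta_i=\tau$; by cancellation there is at most one such $\eta$, and we take $0$ if there is none. The resulting tuple, the \emph{component of type $\tau$}, is a syzygy, because its pairing with $(f_i)$ is the component of weight $\tau$ of $\sum h_if_i=0$. Every syzygy is the finite sum of its components.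

Let $N\subseteq K[X]$ be the polynomial ring in the finitely many variables occurring in $f$. It is Noetherian, so the syzygies with entries in $N$ form a finitely generated submodule of $N^n$. Splitting generators into components, we get finitely many nonzero homogeneous generators $h^{(j)}=(h^{(j)}_1,\dots,h^{(j)}_n)$, of types $\tau_j$. They also generate all syzygies over $K[X]$: this ring is a free $N$-module on the monomials $m$ in the other variables, and if $h_i=\sum_mh_{i,m}m$ with $h_{i,m}\in N$, then $\sum_ih_if_i=0$ means $\sum_ih_{i,m}f_i=0$ for each $m$. Put $\gamma_{ij}=\operatorname{wt}h_i^{(j)}$ when $h_i^{(j)}\ne0$, so that $\tau_j=\gamma_{ij}\oplus\theta_i$. All exponents of $\tau_j$ are at least $\delta$, since this holds for the weights of nonzero homogeneous elements of $N$.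

By \eqref{eq:syz} we can write $p_{i,x}^+=\sum_ju_{j,x}h_i^{(j)}$ for all $i$, with $u_{j,x}\in K[X]$. The syzygy $(p^+_{i,x})_i$ has components only in the types $\theta'\oplus\sigma$ with $\rho\le\sigma<\omega^\delta$, and the component of weight $\nu$ of $u_{j,x}$ contributes only to the type $\nu\oplus\tau_j$. So we may discard from $u_{j,x}$ all components except those of weights $\nu$ with $\nu\oplus\tau_j=\theta'\oplus\sigma$ for such a $\sigma$. In this equation the exponents of $\tau_j$ and $\theta'$ are at least $\delta$ and those of $\sigma$ are below $\delta$. Comparing normal forms gives $\nu=\nu_j\oplus\sigma$ with $\nu_j\oplus\tau_j=\theta'$, where $\nu_j$ does not depend on $x$. If no ordinal $\nu_j$ solves $\nu_j\oplus\tau_j=\theta'$, then $u_{j,x}=0$ for all $x$, and \emph{we drop these $j$ from now on}. For the remaining $j$ we have $\operatorname{wt}u_{j,x}<\nu_j\oplus\omega^\delta$, and cancelling $\theta_i$ in $\nu_j\oplus\gamma_{ij}\oplus\theta_i=\theta'=\alpha_i'\oplus\theta_i$ gives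
\begin{equation}\label{eq:nu}
\nu_j\oplus\gamma_{ij}=\alpha_i'\qquad\text{if }h_i^{(j)}\ne0 .
\end{equation}

\subsection*{Step 3: the choice of $X_1$}
To integrate we need $\delta(\gamma_{ij})>\delta$ (Remark~\ref{rem:int}). This holds for a suitable index $i$. Let $m(\beta)$ be the coefficient of $\omega^\delta$ in the normal form of $\beta$; it is additive for $\oplus$. Number the variables so that $m(\alpha_1)\le m(\alpha_i)$ for all $i\le n$. If $h_1^{(j)}\ne0$, then \eqref{eq:nu} gives $m(\gamma_{1j})\le m(\alpha_1')=m(\alpha_1)-1<m(\alpha_i)$ for all $i\le n$, so none of $X_1,\dots,X_n$ occurs in $h_1^{(j)}$. The weights of the other variables of $N$ have least exponent greater than $\delta$. Hence each $h_1^{(j)}$ is zero, or a nonzero constant, or has weight $\gamma_{1j}>0$ with $\delta(\gamma_{1j})>\delta$.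

\subsection*{Case A: some $h_1^{(j)}$ is a nonzero constant}
Scale this syzygy to $(1,h_2,\dots,h_n)$, so that $f_1+\sum_{i\ge2}h_if_i=0$. Its type is $\theta_1$, so $\operatorname{wt}h_i\oplus\theta_i=\theta_1$ if $h_i\ne0$; adding $\alpha_1\oplus\alpha_i$ and cancelling $\theta$ gives $\operatorname{wt}h_i\oplus\alpha_1=\alpha_i$. As in Example~\ref{ex:rel}, $f$ is constant along a vector field, and we flow along it until $X_1=0$.

Let $E$ be the $K$-derivation of $K[X]$ with $EX_1=1$, $EX_i=h_i$ for $2\le i\le n$, and $EX_\lambda=0$ for the other variables. Then $Ef=0$. On each variable $E$ removes $\alpha_1$ from the weight, so by the product rule, if $g$ is homogeneous of weight $\mu$, then $Eg$ is zero or homogeneous of the weight $\mu_1$ with $\mu_1\oplus\alpha_1=\mu$. In particular $\mu_1<\mu$, so $E^kg=0$ for large $k$. Define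
\[
\Psi(g)=\sum_{k\ge0}\frac{(-X_1)^k}{k!}E^k(g).
\]
The map $g\mapsto\sum_kT^kE^k(g)/k!$ is a $K$-algebra homomorphism $K[X]\to K[X][T]$, by the formula $E^k(gh)=\sum_{i}\binom kiE^i(g)E^{k-i}(h)$, and $\Psi$ is its composite with the substitution $T\mapsto-X_1$. So $\Psi$ is a $K$-algebra endomorphism of $K[X]$, and it maps $K[X]_\mu$ into itself. We have $\Psi(X_1)=X_1-X_1=0$, $\Psi(f)=f$, and $\Psi(X_\lambda)=X_\lambda$ for the variables other than $X_1,\dots,X_n$. For $2\le i\le n$ put
\[
Y_i=\Psi(X_i)=X_i-X_1h_i+\sum_{k\ge2}\frac{(-X_1)^k}{k!}E^{k-1}(h_i)\in K[X]_{\alpha_i}.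
\]
Let $\tilde f$ be obtained from $f$ by setting $X_1=0$. Since $\Psi$ is a homomorphism, $f=\Psi(f)$ is obtained from $\tilde f$ by substituting $Y_i$ for $X_i$, $2\le i\le n$. In particular $\tilde f\ne0$.

Replace $a_i$ by $\tilde a_i=\pi(Y_i)\in A_{\alpha_i}$ for $2\le i\le n$ and keep the other $a_\lambda$. Modulo $A_+^2$ we have $\tilde a_i=a_i-h_ia_1$ if $h_i\in K$, and $\tilde a_i=a_i$ if $h_i$ has positive weight. So the new family is again a system, with the same weights. Its map $\tilde\pi$ satisfies $\tilde\pi(\tilde f)=\pi(f)=0$. But $\tilde f$ is nonzero, homogeneous of weight $\theta$, and contains at most $n-1$ $\delta$-variables. This contradicts the choice of $n$.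

\subsection*{Case B: every nonzero $h_1^{(j)}$ has positive weight}
Apply Proposition~\ref{prop:int} with $b=\hat a_1$, $\alpha=\alpha_1$ and, for the $j$ with $h_1^{(j)}\ne0$, the series $s_j=\widehat{h_1^{(j)}}$, the ordinals $\nu_j$ and the coefficients $\widehat{u_{j,x}}$. The hypotheses hold. Indeed $\deg s_j=\gamma_{1j}$ by \eqref{eq:low}, as $\gamma_{1j}\le\alpha_1'<\theta$; $\delta(\gamma_{1j})>\delta$ by Step~3; $\nu_j\oplus\gamma_{1j}=\alpha_1'$ by \eqref{eq:nu}; $\deg\widehat{u_{j,x}}<\nu_j\oplus\omega^\delta$ by Lemma~\ref{lem:wt}(a); and $\hat a_1^{|x}-\sum_j\widehat{u_{j,x}}s_j$ is congruent to the value of $p_{1,x}-p_{1,x}^+$, of degree below $\alpha_1'+\rho$ by \eqref{eq:syz}. We obtain $W_j$ of degree at most $\mu_j=\nu_j\oplus\omega^\delta$ with $\hat a_1\equiv_{\alpha_1}\sum_jW_js_j$. Since $\mu_j\oplus\gamma_{1j}=\alpha_1$, this reads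
\[
a_1=\sum_j[W_j]_{\mu_j}[s_j]_{\gamma_{1j}}\quad\text{in }A_{\alpha_1},
\]
where the sum may be empty. As $\mu_j,\gamma_{1j}>0$, we get $a_1\in A_+^2$, although $a_1$ belongs to a basis modulo $A_+^2$.

Both cases are impossible, so $\pi$ is injective for every system. This proves Theorem~\ref{thm:poly} and \eqref{eq:degwt}.\hfill$\square$

\section{Generators in every degree}\label{sec:gen}

Fix a system with lifts $\hat a_\lambda\in P_{\alpha_\lambda}$, which exist by Lemma~\ref{lem:deg}(a). The number of variables of weight $\alpha$ is $\dim A_\alpha/(A_+^2)_\alpha$. Let $K^{(\mathbb{N})}\subset K^{\mathbb{N}}$ be the subspace of sequences with finite support. We repeat Example~\ref{ex:two}, with lifts of distinct variables as blocks.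

\begin{proposition}\label{prop:gen}
For each $0<\alpha<\omega_1$ there is a $K$-linear map $K^{\mathbb{N}}\to\operatorname{Span}(P_\alpha)$, $\xi\mapsto d_\xi$, such that $q(d_\xi)\in(A_+^2)_\alpha$ implies $\xi\in K^{(\mathbb{N})}$. Consequently
\[
\dim A_\alpha/(A_+^2)_\alpha\ge\dim K^{\mathbb{N}}/K^{(\mathbb{N})},
\]
and there are infinitely many variables of weight $\alpha$.
\end{proposition}

\begin{proof}
The consequence follows because the composite $K^{\mathbb{N}}\to A_\alpha/(A_+^2)_\alpha$ has kernel inside $K^{(\mathbb{N})}$, and because indicator functions of pairwise disjoint infinite sets are independent modulo $K^{(\mathbb{N})}$.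

We induct on $\alpha$. The case $\alpha=1$ is Example~\ref{ex:one}. Let $\alpha>1$ and $\delta=\delta(\alpha)$. If $\delta=0$ put $\sigma_k=0$ for all $k\ge1$; note that $\alpha'>0$ in this case. If $\delta>0$ choose $1\le\sigma_1<\sigma_2<\cdots$ cofinal in the countable limit ordinal $\omega^\delta$. In both cases $0<\alpha'+\sigma_k<\alpha$, and
\begin{equation}\label{eq:cof}
\text{for every }\rho<\omega^\delta\text{ we have }\sigma_k\ge\rho\text{ for all large }k .
\end{equation}
By induction there are infinitely many variables of each weight $\alpha'+\sigma_k$, so we can choose distinct $\lambda_1,\lambda_2,\ldots$ with $\alpha_{\lambda_k}=\alpha'+\sigma_k$. Let $y_0<y_1<\cdots$ be negative reals tending to $0$, let $g_k$ be the restriction of $\hat a_{\lambda_k}$ to $(y_{k-1}-y_k,0)$, of type $\omega^{\alpha'+\sigma_k}<\omega^\alpha$, and put $d_\xi=\sum_{k\ge1}\xi_kt^{y_k}g_k$. By Lemma~\ref{lem:glue}, $d_\xi\in\operatorname{Span}(P_\alpha)$ and $d_\xi^{|y_k}\equiv\xi_kg_k\equiv\xi_k\hat a_{\lambda_k}$.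

Suppose $q(d_\xi)\in(A_+^2)_\alpha$. By Lemma~\ref{lem:wt}(a),(b) there are finitely many homogeneous $B_i,C_i\in K[X]$ of positive weights $\beta_i,\gamma_i$ with $\beta_i\oplus\gamma_i=\alpha$ (none if $\alpha'=0$) such that $e=d_\xi-\sum_i\widehat{B_i}\widehat{C_i}$ has degree below $\alpha$. By \eqref{eq:below}, $\deg e\le\alpha'+\rho$ with $\rho<\omega^\delta$. Let $k$ be so large that $\sigma_k\ge\rho$ and $y_k\in(-\varepsilon,0)$, where $\varepsilon$ is good for $e$ and all $\widehat{B_i},\widehat{C_i}$. Then $\deg e^{|y_k}<\alpha'+\rho$ by Lemma~\ref{lem:drop}(a), and by Proposition~\ref{prop:leibniz},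
\[
(\widehat{B_i}\widehat{C_i})^{|y_k}\equiv_{\alpha'}\widehat{B_i}\,v_{ik}+\widehat{C_i}\,u_{ik},\qquad v_{ik}\in\{0,\widehat{C_i}^{\,|y_k}\},\ u_{ik}\in\{0,\widehat{B_i}^{\,|y_k}\}.
\]
Choose $V_{ik},U_{ik}\in K[X]$ with $\widehat{V_{ik}}\equiv v_{ik}$ and $\widehat{U_{ik}}\equiv u_{ik}$. The value of the polynomial $\xi_kX_{\lambda_k}-\sum_i(B_iV_{ik}+C_iU_{ik})$ has degree below $\alpha'+\rho$. By \eqref{eq:degwt}, which is where Theorem~\ref{thm:poly} enters, its weight is below $\alpha'+\rho\le\alpha'+\sigma_k$. So its component of weight $\alpha'+\sigma_k$ vanishes, and since $B_i,C_i$ are homogeneous,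
\[
\xi_kX_{\lambda_k}=\sum_i(B_iV_{ik}^*+C_iU_{ik}^*)
\]
where $V_{ik}^*,U_{ik}^*$ are components of $V_{ik},U_{ik}$, or zero. Compare the parts that are linear in the variables. As $B_i$ has no constant term, the linear part of $B_iV^*_{ik}$ is the linear part of $B_i$ times the constant term of $V_{ik}^*$, and the same holds for $C_iU^*_{ik}$. Thus $\xi_kX_{\lambda_k}$ lies in the span of the linear parts of the $B_i$ and $C_i$, which involve finitely many variables and do not depend on $k$. The $X_{\lambda_k}$ are distinct, so $\xi_k=0$ for all large $k$.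
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have
\[
\dim\frac{K^{\mathbb{N}}}{K^{(\mathbb{N})}}\le\dim\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)+L_\alpha}\le\dim\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)}\le\dim\operatorname{Span}(P_\alpha)\le|R|,
\]
where the first inequality is Proposition~\ref{prop:gen} together with \eqref{eq:q}. This already gives infinite codimension. For the exact value we use the Erd\H{o}s--Kaplansky theorem: $\dim_KK^I=|K|^{|I|}$ for every infinite set $I$. So $\dim K^{\mathbb{N}}=|K|^{\aleph_0}\geq2^{\aleph_0}>\aleph_0=\dim K^{(\mathbb{N})}$, and hence $\dim K^{\mathbb{N}}/K^{(\mathbb{N})}=|K|^{\aleph_0}$. On the other side, $\mathbb{R}$ has $2^{\aleph_0}$ countable subsets and each is the support of at most $|K|^{\aleph_0}$ series, so $|R|\le2^{\aleph_0}|K|^{\aleph_0}=|K|^{\aleph_0}$.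
\end{proof}

\section{Products of arbitrary series, and the hypotheses}\label{sec:final}

The span of $R_\alpha$ consists of sums of products of principal series of complementary degrees. One could allow sums of products of arbitrary series without constant term, with cancellation between summands of degree above $\alpha$. Modulo $L_\alpha$ this gives nothing more.

\begin{theorem}\label{thm:supp}
Let $M^2$ be the set of all finite sums $\sum b_ic_i$ with $b_i,c_i\in M$, and let $0<\alpha<\omega_1$. Then
\[
(\operatorname{Span}(P_\alpha)\cap M^2)+L_\alpha=\operatorname{Span}(R_\alpha)+L_\alpha,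
\]
so $\operatorname{Span}(P_\alpha)\cap M^2$ still has codimension $|K|^{\aleph_0}$ in $\operatorname{Span}(P_\alpha)$. Moreover $R/J$ is a unique factorization domain, in which the number of polynomial generators of each degree $\alpha\in(0,\omega_1)$ is exactly $|K|^{\aleph_0}$.
\end{theorem}

\begin{proof}
Identify $G$ with $K[X]$ using lifts $\hat a_\lambda\in P_{\alpha_\lambda}\subset M$. The proper ideal $M/J$ contains the maximal ideal $(X)$ generated by the variables, so $M/J=(X)$. Also $J\subseteq M^2$: if $0\ne b\in J$ and $\varepsilon=|\sup(b)|/2$, then $b=t^{-\varepsilon}\cdot t^\varepsilon b$ with both factors in $M$. Hence $M^2/J=(X)^2$.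

Let $d\in\operatorname{Span}(P_\alpha)\cap M^2$ and $d\equiv\widehat F$. Then $F\in(X)^2$, and $\operatorname{wt}F\le\alpha$ by \eqref{eq:degwt}. Every monomial of $F_\alpha$ is a product of at least two variables, so $q(d)=\pi(F_\alpha)\in(A_+^2)_\alpha$, and $d\in\operatorname{Span}(R_\alpha)+L_\alpha$ by \eqref{eq:q}. Conversely $R_\alpha\subseteq M^2$, because by \eqref{eq:Ralpha} its elements are products of elements of $P_\beta,P_\gamma\subset M$ with $\beta,\gamma\ne0$. This proves the equality. The codimension of $\operatorname{Span}(P_\alpha)\cap M^2$ lies between that of $\operatorname{Span}(R_\alpha)+L_\alpha$ and $\dim\operatorname{Span}(P_\alpha)$, and both equal $|K|^{\aleph_0}$ by Theorem~\ref{thm:main}.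

A polynomial ring over a field, in any set of variables, is a unique factorization domain. The number of variables of weight $\alpha$ is $\dim A_\alpha/(A_+^2)_\alpha$, which is $|K|^{\aleph_0}$ by \eqref{eq:q} and Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}[what was used]
Fact (F1) enters in Lemma~\ref{lem:deg}(c), and (F2) only through \eqref{eq:Ralpha}, which is not needed for Theorem~\ref{thm:poly}. The axiom of choice is used, for instance to choose systems. The Erd\H{o}s--Kaplansky theorem is needed only for the exact cardinal, not for the answer to the question in the introduction.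
\end{remark}

\begin{remark}[the characteristic]
Beyond the known facts, characteristic $0$ is used in Section~\ref{sec:poly}, for $f_i\ne0$ and for the factorials in $\Psi$. The hypothesis cannot be dropped. Over a field of characteristic $p>0$ we have $c^p=\sum_\gamma c_\gamma^pt^{p\gamma}$, since cyclic rotation groups the nonconstant $p$-tuples of exponents into orbits of size $p$ with equal products of coefficients. So $c\in P_1$ gives $c^p\in P_1$, and (F1) fails. If the field is perfect, every $b$ equals $c^p$ with $c=\sum_\gamma b_\gamma^{1/p}t^{\gamma/p}$. Then $R_\alpha=P_\alpha$ for all $\alpha>0$, so the codimension is $0$, and $G\ne K$ is not a polynomial ring, because a variable is not a $p$-th power.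
\end{remark}

\begin{thebibliography}{1}
\bibitem{FLLM}
Antongiulio Fornasiero, Noa Lavi, Sonia L'Innocente, Vincenzo Mantova,
\emph{Irreducibility in generalized power series},
arXiv:2405.13815 (2024).
\end{thebibliography}
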